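# Strict containment of discounted-sum automata on infinite words

## Strict containment and the halting of two-counter machines

Throughout, an *NMDA* is a nondeterministic discounted-sum automaton with multiple discount factors, a *DMDA* is a deterministic one, and *integral* means that all discount factors are integers $\ge 2$. The exact definitions come in the next section. Here is what will be proved.

**Main result.** It is undecidable, given integral NMDAs $\mathcal A$ and $\mathcal B$ over a finite alphabet $\Sigma$, whether $\mathcal A(w)<\mathcal B(w)$ for all infinite words $w\in\Sigma^\omega$. The problem is $\Sigma^0_1$-complete: recursively enumerable, but not decidable.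

**Theorem 1.** There is an algorithm that, given a deterministic two-counter machine $M$, outputs integral NMDAs $\mathcal A,\mathcal B$ such that
$$M \text{ halts (from its initial state, both counters } 0)\iff \mathcal A(w)<\mathcal B(w)\ \text{ for all } w\in\Sigma^\omega .$$
Moreover $\mathcal B$ is a one-state DMDA; $\mathcal A$ is the disjoint union of two DMDAs; and $\mathcal A(w)\le\mathcal B(w)$ for all $w$, with equality for at most one word $w$.

**Theorem 2.**
(a) For arbitrary (also non-integral) NMDAs, strict containment on infinite words is recursively enumerable. If it holds, there is $c>0$ with $\mathcal B(w)-\mathcal A(w)\ge c$ for all $w$.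
(b) Let $2\le p<q$ be multiplicatively dependent integers, that is, $p^i=q^j$ for some $i,j\ge1$. Strict containment on infinite words is $\Sigma^0_1$-complete already when all discount factors lie in $\{p,q\}$, $\mathcal B$ is a DMDA, and $\mathcal A$ has a single initial state and is nondeterministic (at most two choices) only on the first letter. The promise "$\mathcal A\le\mathcal B$ everywhere, equality on at most one word" may be kept.

Halting of two-counter machines is undecidable (Minsky, *Computation: Finite and Infinite Machines*, 1967), so Theorem 1 gives undecidability. With Theorem 2(a) it gives $\Sigma^0_1$-completeness.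

Three features of Theorem 1 deserve attention. First, the equivalence goes in a perhaps unexpected direction: *halting* corresponds to containment *holding*. Second, the instances are barely nondeterministic: $\mathcal A$ chooses once, at the start, between two deterministic automata. Third, the promise says that strict containment can fail in only one way, namely by equality on a single word. That word will be the encoding of the infinite computation of $M$.

The question was left open in Boker and Hefetz, "Discounted-Sum Automata with Multiple Discount Factors", arXiv:2307.08780 (2023). The results stated as known there are that strict and non-strict containment of integral NMDAs are undecidable on finite words, and that non-strict containment is undecidable on infinite words. Theorems 1 and 2 do not settle the case where $\mathcal A$ and $\mathcal B$ are both deterministic, nor sets of discount factors that are pairwise multiplicatively independent.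

## Automata, values, machines

**Definition (NMDA).** An NMDA over a finite alphabet $\Sigma$ is a tuple $(\Sigma,Q,\iota,\delta,\gamma,\rho)$ with $Q$ a finite set of states, $\emptyset\ne\iota\subseteq Q$ the initial states, $\delta\subseteq Q\times\Sigma\times Q$ a transition relation that is *complete* (for all $q,\sigma$ some $(q,\sigma,q')$ is in $\delta$), a weight function $\gamma:\delta\to\mathbb Q$ and a discount-factor function $\rho:\delta\to\mathbb Q\cap(1,\infty)$. There is no acceptance condition. A run on $w=\sigma_0\sigma_1\cdots$ is a sequence of transitions $t_i=(q_i,\sigma_i,q_{i+1})$ with $q_0\in\iota$; its value is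
$$\sum_{i\ge0}\gamma(t_i)\prod_{j=0}^{i-1}\frac1{\rho(t_j)},$$
and $\mathcal A(w)$ is the infimum of the values of the runs of $\mathcal A$ on $w$. On nonempty finite words one uses finite sums. The automaton is *integral* if $\rho$ takes values in $\{2,3,4,\dots\}$. It is *deterministic* (a DMDA) if $|\iota|=1$ and for all $q,\sigma$ there is exactly one $(q,\sigma,q')\in\delta$.

*Example.* Take one state, letter $a$ with weight $1$ and factor $2$, letter $b$ with weight $0$ and factor $3$. The value $v$ of $(ab)^\omega$ satisfies $v=1+\frac12\left(0+\frac v3\right)$, so $v=\frac65$.

If $\mathcal A$ is the disjoint union of two DMDAs $\mathcal A_1,\mathcal A_2$, then each word has exactly two runs and $\mathcal A(w)=\min(\mathcal A_1(w),\mathcal A_2(w))$.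

**Definition (containment).** *Strict containment* asks whether $\mathcal A(w)<\mathcal B(w)$ for all words; *non-strict containment* asks whether $\mathcal A(w)\le\mathcal B(w)$ for all words.

**Definition (two-counter machine).** $M$ has finitely many states, among them the initial state $q_0$ and the halting state $h$. Each state $q\neq h$ carries one instruction on a counter $c\in\{1,2\}$: either "increment $c$, go to $q'$", or "if $c=0$ go to $q'$, else decrement $c$ and go to $q''$". Let $\Delta$ be the resulting finite set of transitions $\tau$, each of type *inc*, *zero* or *dec* on a counter, with source $\mathrm{src}(\tau)$ and target $\mathrm{tgt}(\tau)$. A *zero* transition on $c$ is enabled iff $c=0$, a *dec* transition on $c$ iff $c\ge1$, an *inc* transition always. In each configuration whose state is not $h$ exactly one transition is enabled; in state $h$ none is. $M$ halts if it reaches $h$ from $q_0$ with both counters $0$.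

A problem is $\Sigma^0_1$-complete if it is recursively enumerable and every recursively enumerable problem reduces to it by a computable many-one reduction. Halting of two-counter machines is such a problem, so every recursively enumerable problem to which it reduces is one too.

**Affine notation.** Write $[\gamma,\rho]$ for the map $y\mapsto\gamma+y/\rho$, and label a transition with weight $\gamma$ and factor $\rho$ by this map. Products of maps denote composition, leftmost map outermost; the empty product is the identity. From the formula for the value one reads off two facts used all the time. The value of an infinite run is the label of its first transition applied to the value of the remaining run. It is also the limit, as $N\to\infty$, of the composition of the first $N$ labels applied to $0$, since this is the $N$-th partial sum. Labels are strictly increasing maps.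

**The simplest case by hand.** Let $\mathcal A,\mathcal B$ each have one state, with weights $\alpha_\sigma,\beta_\sigma$ on letter $\sigma$ and the same factor $\rho_\sigma$ in both. Then $\mathcal B(w)-\mathcal A(w)$ is itself a discounted sum, with weights $\beta_\sigma-\alpha_\sigma$. If $\beta_\sigma>\alpha_\sigma$ for all $\sigma$, it is positive for all $w$. If $\beta_\sigma\le\alpha_\sigma$ for some $\sigma$, it is $\le0$ on $\sigma^\omega$. So here strict containment is a finite check. This computation is lost as soon as the two automata may apply different factors to the same letter, because then a weight of $\mathcal A$ and a weight of $\mathcal B$ read at the same moment are scaled differently. The proof of Theorem 1 exploits exactly this freedom.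

## Strict containment has a uniform gap and is recursively enumerable

We prove Theorem 2(a) first, because it dictates the shape of the reduction in Theorem 1.

**Step 1: finite prefixes approximate values.** Let $\Lambda>1$ be the least discount factor and $G$ the largest absolute weight occurring in $\mathcal A,\mathcal B$, and put
$$\varepsilon_n=\sum_{i\ge n}G\Lambda^{-i}=G\Lambda^{-n}\frac{\Lambda}{\Lambda-1}.$$
Let $u$ be the prefix of $w$ of length $n\ge1$. Every run on $w$ restricts to a run on $u$, and the values differ by at most $\varepsilon_n$; hence $\mathcal A(u)\le\mathcal A(w)+\varepsilon_n$. Every run on $u$ extends to a run on $w$ by completeness, again changing the value by at most $\varepsilon_n$; hence $\mathcal A(w)\le\mathcal A(u)+\varepsilon_n$. So $|\mathcal A(w)-\mathcal A(u)|\le\varepsilon_n$, and likewise for $\mathcal B$.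

**Step 2: the semi-procedure.** Search for $n\ge1$ with
$$\mathcal B(u)-\mathcal A(u)>2\varepsilon_n\quad\text{for all }u\in\Sigma^n. \tag{1}$$
For each $n$ this is a finite computation with rational numbers. If (1) holds for some $n$, then by Step 1 $\mathcal B(w)-\mathcal A(w)>0$ for all $w$, so a positive answer is correct.

**Step 3: the search succeeds whenever strict containment holds.** By Step 1 the function $D=\mathcal B-\mathcal A$ on $\Sigma^\omega$ is a uniform limit of functions depending only on a finite prefix, which are locally constant. So $D$ is continuous on $\Sigma^\omega$, which is compact in the product topology. If $D>0$ everywhere, then $c:=\min D>0$, which is the uniform gap. Choose $n$ with $4\varepsilon_n<c$; then for all $u\in\Sigma^n$ we have $\mathcal B(u)-\mathcal A(u)\ge c-2\varepsilon_n>2\varepsilon_n$, which is (1). This proves Theorem 2(a). $\blacksquare$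

*Example.* For one-state automata over one letter with labels $[0,2]$ for $\mathcal A$ and $[1,2]$ for $\mathcal B$, the difference on words of length $n$ is $2-2^{1-n}$, and $2\varepsilon_n=2^{2-n}$. Condition (1) fails for $n=1$ ($1\not>2$) and holds for $n=2$ ($\frac32>1$).

## Padding finite words, and the direction the reduction must take

Since strict containment on *finite* words is undecidable, a natural first attempt is to transfer that result. Add a fresh letter $\#$ that leads from every state, with weight $0$, to a sink with all weights $0$. For nonempty $u\in\Sigma^*$, every infinite word beginning with $u\#$ has value equal to the value of $u$. So the padded automata compare all finite words correctly. The attempt breaks on the infinite words that never use $\#$: from $\mathcal N(u)<\mathcal D(u)$ for all prefixes $u$ of $w$ we get only $\mathcal N(w)\le\mathcal D(w)$ in the limit.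

Equality really occurs. Over $\Sigma=\{a\}$ let $\mathcal N$ have all weights $0$, and let $\mathcal D$ have weight $1$ on its first transition and $-1$ on all later ones, all factors being $2$. Then $\mathcal D(a^n)=1-\sum_{i=1}^{n-1}2^{-i}=2^{-(n-1)}>0=\mathcal N(a^n)$ for all $n\ge1$, but $\mathcal D(a^\omega)=0=\mathcal N(a^\omega)$.

Theorem 2(a) shows that this is more than a technical defect. Suppose a computable reduction sent $M$ to $(\mathcal A,\mathcal B)$ so that $M$ halts iff strict containment on infinite words *fails*, with a halting computation as the offending word. Then "$M$ does not halt" would be recursively enumerable by Theorem 2(a). Since halting is recursively enumerable as well, it would be decidable, a contradiction. So a reduction from halting must satisfy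

$$M\text{ halts}\iff\text{strict containment holds}.$$

The bad word must then be an infinite, non-halting computation, and the design task is:

1. on the encoding of the infinite computation of $M$, if there is one, the values of $\mathcal A$ and $\mathcal B$ agree;
2. on every other word, however late it first deviates, $\mathcal A$ is strictly smaller.

## Configurations written as blocks of a numeral

We encode a computation as a sequence of blocks of a letter $a$, the block lengths being the counter values.

**Alphabet.** *Separators* are pairs $x=(\tau,c)\in S:=\Delta\times\{1,2\}$, and $d(x)\in\{-1,0,1\}$ is the effect of $\tau$ on counter $c$. Put $\Sigma=\{\vdash,a\}\cup S$. The infinite computation with transitions $\tau_0,\tau_1,\dots$ is written $\vdash x_0a^{n_0}x_1a^{n_1}x_2a^{n_2}\cdots$, where $x_{2i}=(\tau_i,1)$ is followed by the value of counter 1 before step $i$, and $x_{2i+1}=(\tau_i,2)$ by the value of counter 2. Correctness of the counter updates then reads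
$$n_{j+2}=n_j+d(x_j)\qquad\text{for all } j\ge0. \tag{2}$$
*Example.* If $q_0$ carries "increment $1$, go to $q_0$", put $x=(\tau,1)$, $y=(\tau,2)$. The computation is written $\vdash x\,y\,x\,a\,y\,x\,aa\,y\,x\,aaa\,y\cdots$.

**Maps.** Fix integers $\theta\ge2$, $\eta$, $\kappa$ such that $\eta/\theta$ and $\kappa/\eta^2$ are integers $\ge2$, for instance $\theta=2$, $\eta=4$, $\kappa=32$. Let
$$T(y)=1+y/\theta,\qquad X(y)=y/\eta,\qquad S_\alpha(y)=y/\alpha .$$
These are strictly increasing bijections of $\mathbb R$, and $T^{-1}(y)=\theta(y-1)$. The map $T^{-1}$ is expanding, so it is not the label of any transition. But combined with one $X$ it becomes one: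
$$XT=\left[\tfrac1\eta,\ \eta\theta\right],\qquad X=[0,\eta],\qquad XT^{-1}=\left[-\tfrac\theta\eta,\ \tfrac\eta\theta\right]. \tag{3}$$
So $XT^d$ with $d\in\{-1,0,1\}$ is a label with integer factor $\ge2$: a transition on a separator can add one letter $a$ to the following block, or remove one. We also need
$$S_{\kappa\eta^2}=S_\kappa X^2,\qquad S_{\kappa/\eta^2}X^2=S_\kappa. \tag{4}$$

**The automaton $\mathcal B$** has one state and labels $\vdash:S_\kappa$, $\ a:T$, $\ x:X$ for all $x\in S$. It reads the word as a numeral: the composition after $\vdash x_0a^{n_0}\cdots x_ja^{n_j}$ is $S_\kappa\prod_{i\le j}XT^{n_i}$. A suffix starting with $a$ has value $\ge1$. A suffix starting with a separator has value $<1$ as long as the rest of the run has value $<\eta$. So numerals are compared lexicographically, and a longer block is larger.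

## A run that predicts the next configuration, and what it misses

Since $n_j+d(x_j)$ is the predicted length of block $j+2$, let a run read block $j$ and output the digit $XT^{n_j+d(x_j)}$. By (3) this is possible: put label $XT^{d(x)}$ on separators $x$ and $T$ on $a$. Suppose blocks $0$ and $1$ are empty, as in an initial configuration. Then $\mathcal B$'s numeral starts $S_\kappa X^2\prod_{i\ge0}XT^{n_{i+2}}$. So if the predicting run starts with $S_{\kappa\eta^2}=S_\kappa X^2$ on $\vdash$, its numeral
$$S_\kappa X^2\prod_{i\ge0}XT^{n_i+d(x_i)}$$
is aligned digit by digit with $\mathcal B$'s numeral, although it outputs each digit two blocks earlier. On a correct computation they agree. If some block is *longer* than predicted, $\mathcal B$ is larger at the first difference, and the predicting run wins.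

Can this run alone serve as $\mathcal A$? No. If the first wrong block is too *short*, then $\mathcal B$ is smaller, and containment can fail although $M$ halts. Consider

- $q_0$: increment 1, go to $q_1$; $\quad q_1$: increment 1, go to $q_2$;
- $q_2$: if counter 1 is $0$ go to $h$, else decrement it and go to $q_3$;
- $q_3$: if counter 1 is $0$ go to $q_3$, else decrement it and go to $h$.

The true values of counter 1 are $0,1,2,1$, and then $M$ halts. Now cheat: write counter 1 as $0,1,1,0,0,0,\dots$ with transitions *inc, inc, dec*, then *zero* at $q_3$ forever, and counter 2 always $0$. The only wrong block is $n_4=1$ instead of $2$. The predicted exponents $n_i+d(x_i)$ are $1,0,2,0,0,\dots$ and those of $\mathcal B$ from block $2$ on are $1,0,1,0,0,\dots$. With $U=S_\kappa X^2\cdot XT\cdot X\cdot XT$ and only maps $X$ afterwards, the predicting run has value $U(T(0))=U(1)$ and $\mathcal B$ has value $U(0)$. The predicting run is larger than $\mathcal B$.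

## A run that reconstructs the previous configuration

We need a second run that is smaller than $\mathcal B$ when a block is too short. An opponent of $\mathcal B$ wins by outputting a shorter digit, and the actual length $n_{j+2}$ is the shorter one. So this run should output something built from $n_{j+2}$ and be compared with $\mathcal B$'s digit $n_j$: it should output the *reconstructed* length $n_{j+2}-d(x_j)$ of block $j$. This run is late, since it outputs digit $j$ only while reading block $j+2$. But position in the numeral is governed by the accumulated factor and not by time. So let it start with the smaller factor $\kappa/\eta^2$ on $\vdash$ and read $x_0,x_1$ with $X$; by (4) it has then accumulated exactly $S_{\kappa/\eta^2}X^2=S_\kappa$. From there on, label $XT^{-d(x_{j-2})}$ on $x_j$ and $T$ on $a$ produce the numeral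
$$S_\kappa\prod_{i\ge0}XT^{n_{i+2}-d(x_i)},$$
aligned with $\mathcal B$'s numeral $S_\kappa\prod_{i\ge0}XT^{n_i}$.

On the cheating word above, the reconstructed exponents are $0,0,0,0,1,0,0,\dots$ against $\mathcal B$'s $0,0,1,0,1,0,0,\dots$. With $U'=S_\kappa X^3$ the reconstructing run has value $U'(XXT(0))=U'(1/\eta^2)$, and $\mathcal B$ has value $U'(TXXT(0))=U'\left(1+\frac1{\theta\eta^2}\right)$, which is larger.

It remains to handle words that are not of the expected form, or where a digit exponent would be negative. A finite automaton catches these.

## Admissible words and the automata

**Definition (admissible).** A finite word $u$ is admissible if $u=\varepsilon$, $u=\;\vdash$, or $u=\;\vdash x_0a^{n_0}x_1a^{n_1}\cdots x_Ja^{n_J}$ with $x_j\in S$, $n_j\ge0$, and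

- (C1) $x_{2i}=(\tau_i,1)$ and $x_{2i+1}=(\tau_i,2)$ for transitions $\tau_i$ with $\mathrm{src}(\tau_0)=q_0$ and $\mathrm{src}(\tau_{i+1})=\mathrm{tgt}(\tau_i)$;
- (C2) $n_0=0$ and $n_1=0$, for those blocks that exist;
- (C3) if $x_j=(\tau,c)$ and $\tau$ is a *zero* transition on $c$, then $n_j=0$;
- (C4) for $j<J$ (complete blocks): if $d(x_j)=-1$, or if $j\ge2$ and $d(x_{j-2})=1$, then $n_j\ge1$.

The set of admissible words is prefix-closed. An infinite word is admissible if all its finite prefixes are. If a word leaves the admissible set, the first letter at which it does so is its *violating letter*.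

(C4) makes both kinds of digit nonnegative: for a complete block, $n_j+d(x_j)\ge0$, and for a complete block $j+2$, $n_{j+2}-d(x_j)\ge0$.

**A DFA recognizes admissibility.** It remembers the last three separators (or that fewer have occurred, and whether $\vdash$ has been read) and whether the last letter was a separator. This suffices. The letter $\vdash$ is allowed only as the first letter, and must be the first letter. The letter $a$ is forbidden right after $\vdash$, when only one or two separators have occurred (C2), and after a separator $(\tau,c)$ with $\tau$ *zero* on $c$ (C3). A separator right after $\vdash$ must be $(\tau,1)$ with $\mathrm{src}(\tau)=q_0$. After last separator $(\tau,1)$ the next must be $(\tau,2)$; after $(\tau,2)$ it must be $(\tau',1)$ with $\mathrm{src}(\tau')=\mathrm{tgt}(\tau)$ (C1). When $x_{j+1}$ is read, (C4) for block $j$ depends on $x_j$, $x_{j-2}$ and whether block $j$ is empty, all of which are remembered.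

**Definition (the automata of Theorem 1).** $\mathcal B$ is as above. $\mathcal A_1$ and $\mathcal A_2$ are deterministic, run this DFA, and have a sink with self-loops $[0,2]$; a violating letter leads to the sink. The labels are:

| letter | $\mathcal B$ | $\mathcal A_1$ | $\mathcal A_2$ |
|---|---|---|---|
| $\vdash$ | $S_\kappa$ | $S_{\kappa\eta^2}$ | $S_{\kappa/\eta^2}$ |
| $a$ | $T$ | $T$ | $T$ |
| $x_0,\,x_1$ | $X$ | $XT^{d(x_j)}$ | $X$ |
| $x_j,\ j\ge2$ | $X$ | $XT^{d(x_j)}$ | $XT^{-d(x_{j-2})}$ |
| violating letter | label of that letter above | $[0,2]$ | $[-1,2]$ |

$\mathcal A$ is the disjoint union of $\mathcal A_1$ and $\mathcal A_2$, so $\mathcal A(w)=\min(\mathcal A_1(w),\mathcal A_2(w))$. The label of $\mathcal A_2$ on $x_j$ is determined by its state, since $x_{j-2}$ is remembered when $x_j$ is read. All automata are complete, have rational weights and integer factors $\ge2$, and are computable from $M$. So the shape claims of Theorem 1 hold: $\mathcal B$ is a one-state DMDA and $\mathcal A$ a union of two DMDAs.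

*A trivial machine by hand.* Let $q_0$ carry "increment 1, go to $h$", and use $\theta=2,\eta=4,\kappa=32$. No admissible word is longer than $\vdash x_0x_1$, since no transition has source $h$ and $a$ is forbidden by (C2). So $\mathcal A_2$ collects zero weights and then $-1$, and its value on a word is $-1$, $-\frac12$, $-\frac18$ or $-\frac1{32}$, according to how long the admissible prefix is. Since $\mathcal B\ge0$, strict containment holds, with gap at least $\frac1{32}$.

## Four facts about residual values

The case analysis below will use only the four facts of this section. This matters because we shall run it a second time with other automata.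

Let $w\in\Sigma^\omega$ and let $u$ be its longest admissible prefix ($u=w$ if no violation occurs). For $Y\in\{1,2,\mathcal B\}$ and a finite prefix $v$ of $u$, let $C_Y(v)$ be the composition of the labels that $\mathcal A_1$, $\mathcal A_2$, $\mathcal B$ respectively use on $v$, and let $R_Y(v)$ be the value of the remainder of the run after $v$. Let $V=\theta/(\theta-1)\le2$; then $T(V)=T^{-1}(V)=V$. Recall $\eta\ge2\theta\ge4$.

- **(F0)** $C_Y(v)$ is the product of the labels in the table, letter by letter. The value of the automaton on $w$ is $C_Y(v)(R_Y(v))$. If $u$ is infinite, this value is $\lim C_Y(v)(0)$ as $v$ runs through the prefixes of $u$.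
- **(F1)** If $vx$ is a prefix of $u$ with $x\in S$, then $R_1(v)<1$ and $R_2(v)<1$.
- **(F2)** $R_{\mathcal B}(v)\ge0$; and $R_{\mathcal B}(v)\ge1$ if $va$ is a prefix of $u$.
- **(F3)** If $u$ is finite, then $R_1(u)=0$ and $R_2(u)<0$.

*Proof.* (F0) is the affine description of values.

(F3): after the violating letter every weight is $0$, so $R_1(u)=0$ and $R_2(u)=-1$.

(F1): we first show $R_1(v),R_2(v)\le V$ for every finite prefix $v$ of $u$. Each label $L$ used on non-violating letters is increasing with $L(V)\le V$: indeed $T(V)=V$, $XT^{d}(V)=V/\eta$, and $S_\alpha(V)=V/\alpha$. Hence compositions of such labels map $(-\infty,V]$ into itself. If $u$ is finite, $R_Y(v)$ is such a composition applied to $R_Y(u)\le0\le V$. If $u$ is infinite, $R_Y(v)$ is a limit of such compositions applied to $0\le V$. Now if $vx$ is a prefix of $u$, the next label is some $XT^d$, so $R_Y(v)=XT^d(R_Y(vx))\le XT^d(V)=V/\eta\le\frac12$.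

(F2): all weights of $\mathcal B$ are nonnegative, so residual values are $\ge0$; if the next letter is $a$, then $R_{\mathcal B}(v)=T(y)$ with $y\ge0$, hence $\ge1$. $\blacksquare$

The comparison used repeatedly is this: if $U$ is strictly increasing and $z<1\le z'$, then $U(z)<U(z')$.

## Comparing the three values on an arbitrary word

**Proposition 3.** Assume (F0)–(F3) for $w$ with longest admissible prefix $u$. Then $\min(\mathcal A_1(w),\mathcal A_2(w))<\mathcal B(w)$, unless $u$ is the encoding of an infinite computation of $M$ from $q_0$ with counters $0$; in that case $\mathcal A_1(w)=\mathcal A_2(w)=\mathcal B(w)$.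

*Proof.* **Case 0: $u$ is finite and contains at most two separators.** This case removes words with no complete comparison. By (C2) $u$ contains no $a$, so $C_2(u)$ is a product of maps $S_{\kappa/\eta^2}$ and $X$, which are positive scalings. By (F3) $\mathcal A_2(w)=C_2(u)(R_2(u))<0\le\mathcal B(w)$, the last by (F2).

**Notation for the other cases.** Now $u$ contains at least three separators. This is part of the assumption if $u$ is finite. If $u$ is infinite, it must start with $\vdash x_0$, and blocks $0,1$ are empty by (C2), so $x_0,x_1,x_2$ all occur. Let $x_0,\dots,x_J$ be the separators of $u$, $2\le J\le\infty$, and $d_j=d(x_j)$. For $j<J$ block $j$ is complete with $n_j\in\mathbb N$. If $J<\infty$, let $m\in\mathbb N\cup\{\infty\}$ be the number of letters $a$ in $u$ after $x_J$; then $m=\infty$ iff $u$ is infinite. By (C4),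
$$n_j+d_j\ge0\ (j<J),\qquad n_{j+2}-d_j\ge0\ (j+2<J). \tag{5}$$
By (F0), (C2) and (4), after $v_j=\;\vdash x_0a^{n_0}\cdots x_ja^{n_j}$ (where for $j=J$ we read $n_J$ as $m$, if $m$ is finite),
$$C_{\mathcal B}(v_j)=S_\kappa\prod_{i\le j}XT^{n_i}=S_\kappa X^2\prod_{i=0}^{j-2}XT^{n_{i+2}}\quad(\text{second form for } j\ge1), \tag{6}$$
$$C_1(v_j)=S_{\kappa\eta^2}\prod_{i\le j}XT^{d_i}T^{n_i}=S_\kappa X^2\prod_{i\le j}XT^{n_i+d_i}, \tag{7}$$
$$C_2(v_j)=S_{\kappa/\eta^2}X^2\prod_{i=2}^{j}XT^{-d_{i-2}}T^{n_i}=S_\kappa\prod_{i=0}^{j-2}XT^{n_{i+2}-d_i}\quad(j\ge1). \tag{8}$$
Formula (6) also holds with the last block cut short: after $x_ja^k$ with $k\le n_j$, the last exponent is $k$.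

**Case I: $n_{j+2}\ne n_j+d_j$ for some $j$ with $j+2<J$.** Take the least such $j$. Thus $n_{i+2}=n_i+d_i$ for $i<j$.

*I.a: $n_{j+2}>n_j+d_j$ (block too long; prediction wins).* Put
$$U=S_\kappa X^2\Big(\prod_{i<j}XT^{n_{i+2}}\Big)XT^{n_j+d_j}.$$
By (7) and minimality $C_1(v_j)=U$. The next letter is the separator $x_{j+1}$, which belongs to $u$, so $\mathcal A_1(w)=U(z)$ with $z<1$ by (F1). By (5), $n_j+d_j\ge0$, so $\mathcal B$ really reaches the point just after $x_{j+2}a^{n_j+d_j}$, and by (6) its composition there is $U$. The next letter is another $a$ of block $j+2$, so $\mathcal B(w)=U(z')$ with $z'\ge1$ by (F2). Hence $\mathcal A_1(w)<\mathcal B(w)$.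

*I.b: $n_{j+2}<n_j+d_j$ (block too short; reconstruction wins).* Put $k=n_{j+2}-d_j$; by (5) $0\le k<n_j$. Let
$$U=S_\kappa\Big(\prod_{i<j}XT^{n_i}\Big)XT^{k}.$$
By minimality $n_{i+2}-d_i=n_i$ for $i<j$, so $C_2(v_{j+2})=U$ by (8). The next letter is the separator $x_{j+3}$, which occurs in $u$ since $j+2<J$. So $\mathcal A_2(w)=U(z)$ with $z<1$. For $\mathcal B$, the composition after $x_ja^k$ is $U$ by (6), and the next letter is the $(k+1)$-st $a$ of block $j$. So $\mathcal B(w)=U(z')$ with $z'\ge1$, and $\mathcal A_2(w)<\mathcal B(w)$.

**Case II: $n_{i+2}=n_i+d_i$ for all $i$ with $i+2<J$, and $J<\infty$.** Only the last block, possibly incomplete or infinite, can be wrong. Put $j=J-2\ge0$; block $j$ is complete.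

*II.a: $m>n_j+d_j$ (possibly $m=\infty$).* Take $U$ as in I.a. Then $C_1(v_j)=U$ and the next letter is $x_{j+1}=x_{J-1}$, which belongs to $u$; so $\mathcal A_1(w)=U(z)$ with $z<1$. The composition of $\mathcal B$ after $x_Ja^{n_j+d_j}$ is $U$, and the next letter is an $a$ belonging to $u$ because $m>n_j+d_j$. So $\mathcal B(w)=U(z')$ with $z'\ge1$, and $\mathcal A_1(w)<\mathcal B(w)$.

*II.b: $m\le n_j+d_j$.* Then $m<\infty$, so $u$ is finite and $R_2(u)<0$ by (F3). Here block $J$ is not complete, so (C4) says nothing about $m$, and the exponent $k=m-d_j$ may be $-1$; in any case $k\le n_j$. Put $U=S_\kappa\big(\prod_{i<j}XT^{n_i}\big)X$. By (8) with $u=v_J$ and the equalities for $i<j$,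
$$\mathcal A_2(w)=U\big(T^k(R_2(u))\big).$$
For $\mathcal B$, (6) at the end of block $j$ gives $\mathcal B(w)=U(T^{n_j}(z'))$ with $z'\ge0$. Now $T^{n_j}(z')=T^k\big(T^{n_j-k}(z')\big)$ with $n_j-k\ge0$, and $T$ preserves $[0,\infty)$, so $T^{n_j-k}(z')\ge0>R_2(u)$. Since $T^k$ is strictly increasing for every $k\in\mathbb Z$, and $U$ is too, $\mathcal A_2(w)<\mathcal B(w)$.

**Case III: $J=\infty$ and $n_{j+2}=n_j+d_j$ for all $j\ge0$.** First, $u$ encodes the computation of $M$. We show by induction on $i$ that $(\mathrm{src}(\tau_i),n_{2i},n_{2i+1})$ is the configuration of $M$ after $i$ steps and that $\tau_i$ is its enabled transition. The start is $\mathrm{src}(\tau_0)=q_0$, $n_0=n_1=0$, by (C1) and (C2). If $\tau_i$ is a *zero* transition on $c$, then the block after $(\tau_i,c)$ is empty by (C3); if it is *dec* on $c$, then this block, being complete, has length $\ge1$ by (C4); *inc* is always enabled. So $\tau_i$, whose source is the current state, is the enabled transition. The counters after step $i$ are $n_{2i}+d_{2i}=n_{2i+2}$ and $n_{2i+1}+d_{2i+1}=n_{2i+3}$, and the new state is $\mathrm{tgt}(\tau_i)=\mathrm{src}(\tau_{i+1})$. Hence $M$ runs forever and $u$ is the encoding of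 its computation.

Next, the values agree. By (7) and (6), $C_1(v_j)=S_\kappa X^2\prod_{i\le j}XT^{n_{i+2}}=C_{\mathcal B}(v_{j+2})$ for all $j$. By (8) and (6), $C_2(v_j)=S_\kappa\prod_{i\le j-2}XT^{n_i}=C_{\mathcal B}(v_{j-2})$ for $j\ge2$. Applying these to $0$ and letting $j\to\infty$, (F0) gives $\mathcal A_1(w)=\mathcal A_2(w)=\mathcal B(w)$.

The cases are exhaustive. Conversely, if $u$ encodes an infinite computation of $M$, then (2) holds and $J=\infty$, so we are in Case III. $\blacksquare$

**Proof of Theorem 1.** The facts (F0)–(F3) hold for every $w$. By Proposition 3, $\mathcal A(w)<\mathcal B(w)$ except in Case III, where equality holds. There $u=w$, $M$ does not halt, and $w$ is the encoding of its unique computation; so equality occurs for at most one word, and only if $M$ does not halt.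

Conversely, let $M$ not halt, let $\tau_i$ be its $i$-th transition, and let $n_{2i},n_{2i+1}$ be its counter values before that step. We check that $w=\;\vdash x_0a^{n_0}x_1a^{n_1}\cdots$ is admissible. (C1) and (C2) hold since the computation starts in $q_0$ with counters $0$. (C3) holds since a *zero* transition is enabled only at $0$. (C4) holds since a decrement is enabled only on a positive counter, and after an increment the counter is $\ge1$. Also $n_{j+2}=n_j+d_j$ for all $j$. So $w$ falls in Case III and $\mathcal A(w)=\mathcal B(w)$. Hence $M$ halts iff $\mathcal A(w)<\mathcal B(w)$ for all $w$. $\blacksquare$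

Since halting of two-counter machines is $\Sigma^0_1$-complete and Theorem 2(a) gives recursive enumerability, strict containment of integral NMDAs on infinite words is $\Sigma^0_1$-complete.

**The increment loop, numerically.** Let $q_0$ carry "increment $1$, go to $q_0$", with $x,y$ as before, so $d(x)=1$, $d(y)=0$, and $\theta=2,\eta=4,\kappa=32$.

- Correct word $\vdash xyxayxaay\cdots$: $\mathcal A_1$ after $\vdash x$ has composition $S_{512}XT=S_{32}X^3T$, which is that of $\mathcal B$ after $\vdash xyxa$. $\mathcal A_2$ after $\vdash xyxa$ has $S_2XX(XT^{-1})T=S_2X^3=S_{32}X$, which is that of $\mathcal B$ after $\vdash x$.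
- A word starting $\vdash xyxaa$ (block too long): with $U=S_{32}X^3T$, that is $U(y)=(1+y/2)/2048$, we get $\mathcal A_1(w)<U(1)=\frac{3}{4096}\le\mathcal B(w)$.
- A word starting $\vdash xyxayxay$ (here $n_4=1$ instead of $2$): $\mathcal A_2$ after $\vdash xyxayxa$ has $S_2XX(XT^{-1}T)X(XT^{-1}T)=S_2X^5=S_{32}X^3$, and $\mathcal B$ has this composition after $\vdash xyx$, with $a$ as next letter. So $\mathcal A_2(w)<\frac1{2048}\le\mathcal B(w)$.

## Two multiplicatively dependent discount factors

Theorem 1 uses the factors $\theta,\eta,\eta\theta,\eta/\theta,\kappa,\kappa\eta^2,\kappa/\eta^2$, and $2$. To prove Theorem 2(b) we spread each transition over several letters, so that all these factors become products of $p$'s and $q$'s. For one letter $\sigma$ the three automata need *different* products, but they must use the *same number* of letters. The parameters are chosen for this.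

Multiplicative dependence holds for $\{2,4\}$ ($2^2=4^1$) and $\{4,8\}$ ($4^3=8^2$); it fails for $\{2,3\}$, by unique factorization.

**Step 1: a common base.** *We write $p,q$ as powers of one integer.* Let $p^i=q^j$. Dividing both exponents by $\gcd(i,j)$, that is, taking a root of both sides, we may assume $\gcd(i,j)=1$. For each prime, its exponents $\alpha$ in $p$ and $\beta$ in $q$ satisfy $i\alpha=j\beta$, so $j$ divides $\alpha$. Hence $p=\lambda^j$ for an integer $\lambda\ge2$, and $q^j=p^i=\lambda^{ij}$ gives $q=\lambda^i$. Put $s=j$, $t=i$: then $p=\lambda^s$, $q=\lambda^t$, and $s<t$ since $p<q$.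

**Step 2: parameters.** *We choose $\theta,\eta,\kappa$ as powers of $\lambda$.* Put
$$e=s(t-s),\quad f=s(t-s)(s+t),\quad g=2s(s+t)^2,\qquad \theta=\lambda^e,\ \eta=\lambda^f,\ \kappa=\lambda^g.$$
Then $e\ge1$; $f-e=s(t-s)(s+t-1)\ge1$; and
$$g-2f=2s(s+t)\big[(s+t)-(t-s)\big]=4s^2(s+t)\ge1 .$$
So $\theta$, $\eta/\theta$ and $\kappa/\eta^2$ are integers $\ge2$, and (3)–(8) are available with these parameters.

**Step 3: code lengths.** *We replace each letter by a power of itself, long enough to carry all needed factors.* Let $\varphi(\sigma)=\sigma^{\ell(\sigma)}$ with
$$\ell(a)=t-s,\qquad \ell(x)=2s(t-s)\ (x\in S),\qquad \ell(\vdash)=4s(s+t).$$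
Each factor needed on non-violating letters is a product of exactly $\ell(\sigma)$ factors from $\{p,q\}$:

- For $a$, all factors $p$ give $\lambda^{s(t-s)}=\theta$.
- For $x\in S$, $r$ factors $q$ and $2s(t-s)-r$ factors $p$ give the exponent $s(2s(t-s)-r)+tr=2s^2(t-s)+(t-s)r$. For $r=s(t-s)$ this is $s(t-s)(2s+t-s)=f$. For $r=s(t-s)\pm s$ it is $f\pm s(t-s)=f\pm e$; these $r$ lie in $[0,2s(t-s)]$ because $t-s\ge1$. So $\eta$, $\eta\theta$, $\eta/\theta$ are obtained.
- For $\vdash$, half $p$ and half $q$ give $2s(s+t)\cdot(s+t)=g$. All $q$ give $4st(s+t)=2s(s+t)\big[(s+t)+(t-s)\big]=g+2f$. All $p$ give $4s^2(s+t)=g-2f$. So $\kappa,\kappa\eta^2,\kappa/\eta^2$ are obtained.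

*Example $\{2,4\}$.* Here $\lambda=2,s=1,t=2$, so $\theta=2$, $\eta=8$, $\kappa=2^{18}$, with code lengths $1,2,12$. A separator gets factors $2\cdot2=4=\eta/\theta$, $2\cdot4=8=\eta$, or $4\cdot4=16=\eta\theta$. The letter $\vdash$ gets $2^{12}=\kappa/\eta^2$, $2^6\cdot4^6=2^{18}=\kappa$, or $4^{12}=2^{24}=\kappa\eta^2$.

**Step 4: the automata.** *We realize each old label along a code word.* A label $[\gamma,\rho]$ of $\sigma$ is realized along $\varphi(\sigma)$ by factors $\rho_1,\dots,\rho_\ell\in\{p,q\}$ with product $\rho$, weight $0$ on the first $\ell-1$ letters, and weight $\gamma\rho_1\cdots\rho_{\ell-1}$ on the last letter. The composition along $\varphi(\sigma)$ is then $[\gamma,\rho]$. The states additionally record the letter $\sigma$ being decoded and the position inside $\varphi(\sigma)$; decoding is deterministic, as the first letter of a code word determines it.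

For $\mathcal A_1,\mathcal A_2$ a *violation* is either reading, after $\varphi(u)$ with $u$ admissible, a letter $\sigma$ with $u\sigma$ not admissible, or reading a letter $\ne\sigma$ strictly inside a code word $\varphi(\sigma)$. On a violation $\mathcal A_1$ moves with $[0,p]$ and $\mathcal A_2$ with $[-1,p]$ to a sink with self-loops $[0,p]$. $\mathcal B$ decodes $\varphi$ with its own labels; on a letter $\neq\sigma$ strictly inside $\varphi(\sigma)$ it moves with $[0,p]$ to such a sink. $\mathcal B$ is a DMDA with nonnegative weights, and all factors are in $\{p,q\}$. As before, $\mathcal A$ is the disjoint union of $\mathcal A_1$ and $\mathcal A_2$.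

**Step 5: (F0)–(F3) hold again.** *This makes Proposition 3 applicable.* Let $w'$ be an infinite word. Since distinct letters have code words that are powers of distinct letters, any two words whose codes are prefixes of $w'$ are prefixes of one another. So either there is a longest finite admissible $u$ such that $\varphi(u)$ is a prefix of $w'$, or $w'=\varphi(u)$ for an infinite admissible $u$. For a finite prefix $v$ of $u$ let $C_Y(v)$ be the composition of labels along $\varphi(v)$, and $R_Y(v)$ the value of the remainder of the run after $\varphi(v)$.

(F0): along complete code words the compositions are the old labels, and all three runs stay outside their sinks on $\varphi(u)$. If $u$ is infinite, the values are limits along code-word boundaries, a subsequence of a convergent sequence.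

(F3): let $u$ be finite, and let $\sigma$ be the letter of $w'$ after $\varphi(u)$. If $u\sigma$ is not admissible, a violation occurs at once. If $u\sigma$ is admissible, then $\varphi(\sigma)$ is not completed, by the choice of $u$, so a violation occurs inside it. In both cases the letters between $\varphi(u)$ and the violating letter form a proper, possibly empty, prefix of one code word, and on it $\mathcal A_1,\mathcal A_2$ collect weight $0$, because only the last letter of a code word carries weight. So $R_1(u)=0$, and $R_2(u)=-\nu$, where $1/\nu$ is the product of the factors on that partial code word; in particular $\nu>0$.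

(F1): the old proof used only the labels on $u$, the inequalities $R_Y(u)\le0$ for finite $u$, and $V\le2$, $\eta\ge2\theta\ge4$. All of these hold, so it applies word for word. Here $vx$ being a prefix of $u$ means that the code word of $x$ is complete.

(F2): weights of $\mathcal B$ are nonnegative, so $R_{\mathcal B}(v)\ge0$. If $va$ is a prefix of $u$, then the code word of this $a$ is complete and $R_{\mathcal B}(v)=T(R_{\mathcal B}(va))\ge1$.

**Step 6: conclusion.** By Proposition 3, $\mathcal A(w')<\mathcal B(w')$ unless $u$ is the encoding of an infinite computation of $M$, and then the values are equal. In the latter case $w'=\varphi(u)$ is determined by $M$, and $M$ does not halt. If $M$ does not halt, the encoding $u$ of its computation is admissible, as checked for Theorem 1, and $w'=\varphi(u)$ gives equality. So $M$ halts iff $\mathcal A<\mathcal B$ everywhere, and always $\mathcal A\le\mathcal B$ with equality on at most one word.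

**Step 7: one initial state.** Replace the two initial states of $\mathcal A$ by one fresh initial state with copies of the outgoing transitions of both. Every run on an infinite word uses a first transition, so the values on infinite words do not change. Nothing enters the fresh state, so the only nondeterminism is on the first letter, with at most two choices. (The same merging applies to the automaton $\mathcal A$ of Theorem 1.)

The map from $M$ to $(\mathcal A,\mathcal B)$ is computable, so the restricted problem is $\Sigma^0_1$-hard; by Theorem 2(a) it is recursively enumerable. This proves Theorem 2(b). $\blacksquare$
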